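\title{Nerves of good covers and PL embeddings into $\mathbb{R}^d$}

\begin{abstract}
A finite simplicial complex is topologically $d$-representable if it is the nerve of a finite family of contractible open subsets of $\mathbb{R}^d$ whose intersections are contractible or empty. We study the question, taken from a paper of Tancer and Tonkonog, whether a complex $K$ embeds piecewise linearly into $\mathbb{R}^d$ exactly when its barycentric subdivision is topologically $d$-representable. The answer is no for every $d\ge 4$: there are complexes of dimension $d-1$ and of dimension $d$ that do not embed although all their iterated barycentric subdivisions are representable. They are cones over a homology sphere bounding a compact contractible manifold in $\mathbb{R}^d$, and over its codimension-one skeleton. We also prove that embeddability implies representability for every $d$, and that the equivalence is true for $d\le 2$ and whenever $2d\ge 3(\dim K+1)$.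
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $d\ge 1$ is an integer and all simplicial complexes are finite. A \emph{good cover} in $\mathbb{R}^d$ is a finite collection $\{U_1,\dots,U_n\}$ of open contractible subsets of $\mathbb{R}^d$ such that the intersection of any nonempty subcollection is contractible or empty. Its \emph{nerve} is the simplicial complex on the vertex set $\{1,\dots,n\}$ whose simplices are the sets $\tau$ with $\bigcap_{i\in\tau}U_i\ne\emptyset$. A complex is \emph{topologically $d$-representable}, or \emph{$d$-representable} for short, if it is isomorphic to the nerve of a good cover in $\mathbb{R}^d$. The \emph{barycentric subdivision} $\operatorname{sd}K$ of a complex $K$ has the nonempty faces of $K$ as vertices and the chains $\sigma_1\subsetneq\dots\subsetneq\sigma_k$ of nonempty faces as simplices; $\operatorname{sd}^mK$ denotes the $m$-fold barycentric subdivision. Finally, $K$ is \emph{PL embeddable} into $\mathbb{R}^d$ if some subdivision of $K$ admits a linear (geometric) embedding into $\mathbb{R}^d$. The following problem comes from the paper of Tancer and Tonkonog \cite{TT}.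

\begin{quote}
\textbf{Question.} Is it true that a simplicial complex $K$ is PL embeddable into $\mathbb{R}^d$ if and only if $\operatorname{sd}K$ is topologically $d$-representable?
\end{quote}

Both properties measure how much room $K$ needs in $\mathbb{R}^d$. An embedding places the points of $K$. A good cover places only a homotopy type, by the following textbook fact.

\medskip
\noindent\textbf{Nerve theorem.} \emph{The union of the sets of a good cover in $\mathbb{R}^d$ is homotopy equivalent to the geometric realization of the nerve.}
\medskip

The next example shows why the question concerns $\operatorname{sd}K$ and not $K$.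

\begin{example}\label{ex:tripod}
The intervals $(-i,i)$, $1\le i\le n$, form a good cover in $\mathbb{R}$ whose nerve is the $(n-1)$-simplex, so $1$-representability of $K$ does not even bound $\dim K$. Next, let $K$ be the \emph{tripod}, the graph with three edges $e_i=vw_i$, $i=1,2,3$. It does not embed into $\mathbb{R}$, but it is the nerve of three disjoint short intervals inside a long one. Its subdivision $\operatorname{sd}K$ is not $1$-representable. Indeed, suppose that $U_v,U_{w_i},U_{e_i}$ are open intervals (these are the contractible open subsets of $\mathbb{R}$) with nerve $\operatorname{sd}K$. The intervals $U_{w_i}$ are pairwise disjoint; number them so that $U_{w_2}$ lies between $U_{w_1}$ and $U_{w_3}$. The set $U_{e_1}\cup U_v\cup U_{e_3}$ is an interval, because $U_v$ meets $U_{e_1}$ and $U_{e_3}$, and it meets $U_{w_1}$ and $U_{w_3}$. Hence it contains $U_{w_2}$. But $w_2$ is comparable with none of the faces $e_1,v,e_3$, so $U_{w_2}$ is disjoint from $U_{e_1},U_v,U_{e_3}$, a contradiction.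
\end{example}

In general, a good cover with nerve $\operatorname{sd}K$ assigns an open set $U_\sigma$ to each face $\sigma$ of $K$, and $U_\sigma\cap U_{\sigma'}=\emptyset$ unless $\sigma$ and $\sigma'$ are comparable. To each subcomplex $A\subset K$ it assigns the open set $\bigcup_{\sigma\in A}U_\sigma$, which has the homotopy type of $A$, and disjoint subcomplexes receive disjoint open sets. This is how a thickened embedding of $K$ looks, and it is reasonable to guess that an embedding can be recovered from such a picture. The guess is correct in low dimensions and in large codimension, and wrong in general.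

\begin{theorem}\label{thm:counter}
Let $d\ge4$ and $k\in\{d-1,d\}$. There is a $k$-dimensional finite complex $K$ that is not PL embeddable into $\mathbb{R}^d$, although $\operatorname{sd}^mK$ is topologically $d$-representable for every $m\ge1$.
\end{theorem}

The case $m=1$ answers the Question in the negative, and the cases $m>1$ show that finer barycentric subdivisions do not help.

\begin{theorem}\label{thm:positive}
Let $K$ be a finite simplicial complex.
\begin{enumerate}
\item[(a)] For every $d\ge1$: if $K$ is PL embeddable into $\mathbb{R}^d$, then $\operatorname{sd}K$ is topologically $d$-representable.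
\item[(b)] For $d=1,2$: $K$ is PL embeddable into $\mathbb{R}^d$ if and only if $\operatorname{sd}K$ is topologically $d$-representable.
\item[(c)] The same equivalence holds for all $d$ and $K$ with $2d\ge3(\dim K+1)$. It also holds, with both sides false, if $\dim K>d$.
\end{enumerate}
\end{theorem}

The two theorems do not decide whether the equivalence holds for $d=3$ and $\dim K\in\{2,3\}$, or for $d\ge4$ and $\frac{2d-3}{3}<\dim K<d-1$.

The reason for Theorem~\ref{thm:counter} is local. In a PL embedding a vertex $c$ goes to a point, a point of $\mathbb{R}^d$ is surrounded by a sphere, and so the link of $c$ must embed into $S^{d-1}$. In a good cover the vertex $c$ goes to a contractible set, and for $d\ge4$ a compact contractible $d$-manifold $W\subset\mathbb{R}^d$ can be surrounded by a manifold $\partial W$ that is not simply connected. A cover does not distinguish $W$ from a point, so it represents the cone over $\partial W$, which does not embed.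

Section~\ref{sec:pullback} gives a general way to produce good covers and proves Theorem~\ref{thm:positive}(a). Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}. Section~\ref{sec:forced} extracts from a good cover an equivariant map on the deleted product, which yields part (c) and, with Example~\ref{ex:tripod}, the case $d=1$. Section~\ref{sec:plane} treats $d=2$.

\section{Good covers from maps onto a complex}\label{sec:pullback}

\subsection{Conventions}
Faces are nonempty. We write $|L|$ for the geometric realization of a complex $L$, identify a face with the corresponding closed simplex in $|L|$, and write $x_v$ for the barycentric coordinate of $x\in|L|$ at the vertex $v$. The \emph{carrier} of $x$ is the face $\{v:x_v>0\}$. The \emph{link} $\operatorname{lk}(v,L)$ consists of the faces $\sigma\not\ni v$ with $\sigma\cup\{v\}\in L$. The \emph{cone} $c*A$ over a complex $A$, with a new vertex $c$, consists of $\{c\}$, the faces $\sigma$ of $A$ and the faces $\sigma\cup\{c\}$; its points have the form $(1-t)c+ts$ with $s\in|A|$ and $0\le t\le1$. A subcomplex $L_0\subset L$ is \emph{full} if every face of $L$ whose vertices lie in $L_0$ belongs to $L_0$. The complex $\operatorname{sd}L$ is realized as a subdivision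 of $L$ by placing the vertex $\sigma$ at the barycenter of $\sigma$.

A compact polyhedron is the underlying set of a geometric complex, and a map of compact polyhedra is PL if it is affine on each simplex of some triangulation. A PL $n$-ball ($n$-sphere) is a polyhedron PL homeomorphic to an $n$-simplex (to the boundary $S^n$ of an $(n+1)$-simplex). In a triangulated PL $n$-manifold the link of each interior vertex is a PL $(n-1)$-sphere and the link of each boundary vertex is a PL $(n-1)$-ball. We use the following standard facts; others are recalled where they are needed.
\begin{enumerate}
\item[(PL1)] Every triangulation of a compact polyhedron has a subdivision in which finitely many given compact subpolyhedra underlie subcomplexes. The complex $K$ is PL embeddable into $\mathbb{R}^d$ if and only if there is an injective PL map $|K|\to\mathbb{R}^d$; in particular the property passes to subcomplexes.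
\item[(PL2)] A PL homeomorphism between the boundaries of two PL balls extends, by coning, to a PL homeomorphism of the balls.
\item[(PL3)] The sphere $S^d$ minus a point is PL homeomorphic to $\mathbb{R}^d$.
\end{enumerate}

\subsection{Open stars and their preimages}
For a face $\tau$ of $L$ the \emph{open star} is
\[
\operatorname{ost}(\tau,L)=\{x\in|L| : x_v>0\text{ for all }v\in\tau\}.
\]
It is open in $|L|$. If $x\in\operatorname{ost}(\tau,L)$, then $\tau$ is a face of the carrier of $x$, so the segment from $x$ to the barycenter of $\tau$ lies in the carrier and in $\operatorname{ost}(\tau,L)$. Thus $\operatorname{ost}(\tau,L)$ is star-shaped about the barycenter of $\tau$, and contractible. For a nonempty set $\tau$ of vertices, $\bigcap_{v\in\tau}\operatorname{ost}(v,L)$ equals $\operatorname{ost}(\tau,L)$ if $\tau\in L$ and is empty otherwise. So the open stars of vertices have all the properties of a good cover with nerve $L$, except that they live in $|L|$. To bring them to $\mathbb{R}^d$ one does not need a map from $|L|$ to $\mathbb{R}^d$; a suitable map in the opposite direction suffices. Both covers constructed in this paper arise in this way.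

\begin{lemma}\label{lem:pullback}
Let $L$ be a complex, $O\subset\mathbb{R}^d$ an open set and $r\colon O\to|L|$ a continuous map such that $r^{-1}(\operatorname{ost}(\tau,L))$ is contractible (in particular nonempty) for every $\tau\in L$. Then the sets $U_v=r^{-1}(\operatorname{ost}(v,L))$, $v$ a vertex of $L$, form a good cover in $\mathbb{R}^d$ with nerve $L$.
\end{lemma}

\begin{proof}
Each $U_v$ is open in $O$, hence in $\mathbb{R}^d$. Preimages commute with intersections, so $\bigcap_{v\in\tau}U_v$ is the contractible set $r^{-1}(\operatorname{ost}(\tau,L))$ if $\tau\in L$, and is empty otherwise.
\end{proof}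

Representability does not pass to subcomplexes: a triangle is $1$-representable, while by the nerve theorem its boundary is not, since no open subset of $\mathbb{R}$ is homotopy equivalent to a circle. Barycentric subdivision repairs this.

\begin{lemma}\label{lem:full}
Let $A$ be a subcomplex of $B$ and $m\ge1$. In a good cover with nerve $\operatorname{sd}^mB$, the sets indexed by the vertices of $\operatorname{sd}^mA$ form a good cover with nerve $\operatorname{sd}^mA$.
\end{lemma}

\begin{proof}
A subcollection of a good cover is a good cover, and its nerve is the full subcomplex spanned by the corresponding vertices. It remains to see that $\operatorname{sd}^mA$ is full in $\operatorname{sd}^mB$. A chain of faces of $\operatorname{sd}^{m-1}B$, each of which lies in the subcomplex $\operatorname{sd}^{m-1}A$, is a chain of faces of $\operatorname{sd}^{m-1}A$.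
\end{proof}

\subsection{Embeddable complexes are representable}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Let $g\colon|K|\to\mathbb{R}^d$ be a PL embedding and $L=\operatorname{sd}K$. We construct an open neighborhood $O$ of $g(|K|)$ with a retraction $q$ whose fibers contract linearly.

Let $B$ be a $d$-simplex with $g(|K|)\subset\operatorname{int}B$. By (PL1) there is a triangulation of $B$ in which $g(|K|)$ underlies a subcomplex; subdividing it barycentrically we obtain a triangulation $T$ in which $g(|K|)$ underlies a full subcomplex $Q$. Let $O$ be the union of the open stars in $T$ of the vertices of $Q$. It is open in $B$. It misses $\partial B$, because the carrier of a point of $\partial B$ lies in $\partial B$ and so has no vertex in $Q$. Hence $O$ is open in $\mathbb{R}^d$. For $x\in O$ the number $\lambda(x)=\sum_{w\in Q}x_w$ (sum over the vertices of $Q$) is positive; put $q(x)=\lambda(x)^{-1}\sum_{w\in Q}x_ww$. The vertices of the carrier of $x$ that belong to $Q$ span a face of $T$, which lies in $Q$ by fullness. So $q\colon O\to|Q|$ is a continuous retraction.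

Along the segment from $x$ to $q(x)$, which lies in the carrier of $x$, the coordinates at the vertices of $Q$ are all multiplied by the same positive factor. Hence the segment lies in $O$ and $q$ is constant on it. Consequently, for every subset $A\subset|Q|$ the homotopy $(x,u)\mapsto(1-u)x+uq(x)$ is a deformation retraction of $q^{-1}(A)$ onto $A$. Taking $A=g(\operatorname{ost}(\tau,L))$ we see that $r=g^{-1}\circ q$ satisfies the hypothesis of Lemma~\ref{lem:pullback}.
\end{proof}

\section{Cones that are represented but do not embed}\label{sec:counter}

\subsection{The construction in the plane}

In the proof just given, every fiber of $r$ contracts to a point of an embedded copy of $|L|$. Lemma~\ref{lem:pullback} asks for much less, and one fiber may be a large contractible set. Here is the smallest picture.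

\begin{example}\label{ex:disc}
Let $W\subset\mathbb{R}^2$ be the closed unit disk. Identify the circle $\partial W$ with the boundary $S$ of a triangle whose vertices $v_1,v_2,v_3$ sit at the angles $0^\circ,120^\circ,240^\circ$, and let $L=c*S$. On the open disk of radius $3$ define $r$ by $r(W)=c$ and $r((1+t)s)=(1-\min(t,1))c+\min(t,1)s$ for $s\in\partial W$, $0\le t<2$. The preimages of the open stars of the four vertices are
\[
U_c=\{|x|<2\},\qquad U_{v_i}=\{1<|x|<3,\ \angle(x,v_i)<120^\circ\}.
\]
The set $U_{v_i}\cap U_{v_j}$ is the open annular sector between the rays through $v_i$ and $v_j$, and $U_{v_1}\cap U_{v_2}\cap U_{v_3}=\emptyset$. Intersecting $U_{v_i}$ or $U_{v_i}\cap U_{v_j}$ with $U_c$ cuts the sector down to $1<|x|<2$. All these sectors are contractible, and the nerve consists of the three triangles $cv_iv_j$ and their faces, which is $L$.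
\end{example}

In this example every intersection other than $U_c$ lies in the annulus around $W$, and $U_c$ deformation retracts to $W$. Nothing was used about $W$ except that it is contractible and that its boundary has a product neighborhood outside.

\subsection{Replacing the cone point by a contractible manifold}

Recall the collar theorem: the boundary of a PL manifold $V$ has an open neighborhood in $V$ homeomorphic to $\partial V\times[0,2)$, with $\partial V$ corresponding to $\partial V\times0$.

\begin{lemma}\label{lem:cone-rep}
Let $W\subset\mathbb{R}^d$ be a compact contractible PL $d$-manifold and let $S$ be a triangulation of $\Sigma=\partial W$. Then every subdivision $L$ of $c*S$ is topologically $d$-representable.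
\end{lemma}

\begin{proof}
The set $V=\mathbb{R}^d\setminus\operatorname{int}W$ is a PL manifold with boundary $\Sigma$. Let $\Sigma\times[0,2)\subset V$ be a collar and $W^+=W\cup(\Sigma\times[0,2))$. The complement of $W^+$ is closed in $V$, so $W^+$ is open in $\mathbb{R}^d$. Identify $|S|$ with $\Sigma$ and define
\[
r\colon W^+\to|c*S|=|L|,\qquad r(W)=c,\qquad r(s,t)=(1-\min(t,1))\,c+\min(t,1)\,s .
\]
The two formulas agree on $\Sigma\times0$, so $r$ is continuous. The outer part $\Sigma\times[1,2)$ of the collar is there to make $r$ onto while keeping its domain open. By Lemma~\ref{lem:pullback} it suffices to show that $r^{-1}(A)$ is contractible for $A=\operatorname{ost}(\tau,L)$, $\tau\in L$. Note that $c$ is a vertex of $L$.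

\emph{Case $\tau=\{c\}$.} Let $H_u\colon W^+\to W^+$, $0\le u\le1$, be the identity on $W$ and $(s,t)\mapsto(s,(1-u)t)$ on the collar; this is a deformation retraction of $W^+$ onto $W$. The point $r(s,(1-u)t)$ lies on the segment from $c$ to $r(s,t)$. Since $A$ is star-shaped about $c$, the homotopy $H_u$ maps $r^{-1}(A)$ into itself. As $W=r^{-1}(c)\subset r^{-1}(A)$, the set $r^{-1}(A)$ deformation retracts to $W$. This is the only place where the contractibility of $W$ is used.

\emph{Case $\tau\ne\{c\}$.} Now $\tau$ has a vertex $v\ne c$, and the coordinate of the point $c$ at $v$ is $0$, so $c\notin A$ and $r^{-1}(A)\subset\Sigma\times(0,2)$. The homotopy $(s,t)\mapsto(s,(1-u)t+u\min(t,1))$ does not change the value of $r$, so it is a deformation retraction of $r^{-1}(A)$ onto $r^{-1}(A)\cap(\Sigma\times(0,1])$. The map $r$ restricts to a homeomorphism $\Sigma\times(0,1]\to|c*S|\setminus\{c\}$, which carries this set onto the contractible set $A$.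
\end{proof}

\subsection{The obstruction at the cone point}

A \emph{link} of a point $p$ in a polyhedron $X$ is a compact polyhedron $Y\subset X$ such that the segments from $p$ to the points of $Y$ meet only in $p$ and their union is a neighborhood of $p$ in $X$. Any two links of $p$ are PL homeomorphic, and if a PL homeomorphism $X\to X'$ sends $p$ to $p'$, then the links of $p$ and $p'$ are PL homeomorphic \cite[Ch.~2]{RS}.

\begin{lemma}\label{lem:link}
If the cone $c*A$ is PL embeddable into $\mathbb{R}^d$, then $A$ is PL embeddable into $S^{d-1}$.
\end{lemma}

\begin{proof}
Let $g$ be a linear embedding of a subdivision $K'$ of $c*A$, and $X=g(|K'|)$. Choose a $d$-simplex $\Delta$ with $g(c)$ in its interior and so small that it is disjoint from the image of every simplex of $K'$ that does not contain $c$. Then $X\cap\Delta$ is the union of the segments from $g(c)$ to the points of $X\cap\partial\Delta$, and each ray from $g(c)$ meets $\partial\Delta$ once. So $X\cap\partial\Delta$ is a link of $g(c)$ in $X$. On the other hand, $|A|$ is a link of $c$ in $|c*A|$. Hence $|A|$ is PL homeomorphic to $X\cap\partial\Delta\subset\partial\Delta\cong S^{d-1}$.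
\end{proof}

Suppose that $S$ triangulates a closed connected $n$-manifold that is not simply connected, $n\ge2$. Then $S$ does not embed into $S^n$: by invariance of domain the image would be open and closed, so $|S|$ would be homeomorphic to $S^n$. This is all that the case $k=d$ of Theorem~\ref{thm:counter} needs. For $k=d-1$ we delete the top-dimensional simplices of $S$, and the difficulty is that an embedding of the skeleton knows nothing a priori about the deleted simplices. The proof below recovers them: a count of complementary components shows that each component is bounded by the boundary of exactly one deleted simplex. The first three steps need only $n\ge2$; for the boundary of a tetrahedron they say that every drawing of $K_4$ on the $2$-sphere has four faces, bounded by the four triangles.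

We recall the tools. For a compact polyhedron $X$ in a closed PL $n$-manifold $\Sigma$, duality gives $H_i(\Sigma\setminus X;\mathbb{Z}_2)\cong H^{n-i}(\Sigma,X;\mathbb{Z}_2)$. For a nonempty compact polyhedron $X\subsetneq S^n$, Alexander duality gives $\tilde H_i(S^n\setminus X)\cong\tilde H^{n-i-1}(X)$ with any coefficients. By the Jordan--Brouwer theorem the complement of an embedded $(n-1)$-sphere in $S^n$ has two components, and the frontier of each is the whole $(n-1)$-sphere. A \emph{homology $n$-sphere} is a closed $n$-manifold with the integral homology of $S^n$; by universal coefficients it also has the mod $2$ homology of $S^n$.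

\begin{lemma}\label{lem:skeleton}
Let $n\ge3$, let $S$ be a triangulation of a PL homology $n$-sphere $\Sigma$ with $\pi_1(\Sigma)\ne1$, and let $J$ be the $(n-1)$-skeleton of $S$. Then $J$ does not PL embed into $S^n$.
\end{lemma}

\begin{proof}
Suppose that it does, and regard $J$ as a subpolyhedron of $S^n$. Let $\sigma_1,\dots,\sigma_N$ be the $n$-simplices of $S$. Chains and homology are taken with coefficients in $\mathbb{Z}_2$.

\emph{Step 1: $S^n\setminus J$ has exactly $N$ components.} Since $J$ has no $n$-simplices, $H_{n-1}(J)$ is the space $Z_{n-1}(S)$ of $(n-1)$-cycles of $S$. Since $H_{n-1}(S)=0$, this is the space of boundaries, the image of $\partial\colon C_n(S)\to C_{n-1}(S)$. The kernel of this map is $H_n(S)\cong\mathbb{Z}_2$, so $\dim H_{n-1}(J)=N-1$. By Alexander duality $\dim\tilde H_0(S^n\setminus J)=N-1$.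

\emph{Step 2: $J\setminus\partial\sigma_i$ is connected.} As $\sigma_i$ is contractible, duality gives $H_0(\Sigma\setminus\sigma_i)\cong H^n(\Sigma,\sigma_i)\cong H^n(\Sigma)\cong\mathbb{Z}_2$, so $\Sigma\setminus\sigma_i$ is connected. Let $S_i$ be the full subcomplex of $S$ spanned by the vertices not in $\sigma_i$. The carrier of a point $x\in\Sigma\setminus\sigma_i$ has a vertex outside $\sigma_i$, for otherwise it would be a face of $\sigma_i$. Therefore restricting barycentric coordinates to the vertices of $S_i$ and normalizing defines a continuous surjection $\Sigma\setminus\sigma_i\to|S_i|$. So $S_i$ is connected, and so is its $1$-skeleton, which lies in $J\setminus\partial\sigma_i$. Finally, a point $x\in J\setminus\partial\sigma_i$ is joined to a vertex $w\notin\sigma_i$ of its carrier by a segment that lies in the carrier, hence in $J$, and on which the coordinate at $w$ is positive, so that it avoids $\sigma_i$.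

\emph{Step 3: the components.} The complement of the sphere $\partial\sigma_i\subset J\subset S^n$ has two components. By Step 2 the set $J\setminus\partial\sigma_i$ lies in one of them, so the other one, $A_i$, is disjoint from $J$. A connected subset of $S^n\setminus J$ containing $A_i$ is a connected subset of $S^n\setminus\partial\sigma_i$, hence equals $A_i$; thus $A_i$ is a component of $S^n\setminus J$. The frontier of $A_i$ is $\partial\sigma_i$, so $A_1,\dots,A_N$ are distinct, and by Step 1 they are all the components of $S^n\setminus J$.

\emph{Step 4: the fundamental group.} Triangulate $S^n$ so that $J$ and the spheres $\partial\sigma_i$ underlie subcomplexes. Each $A_i$ is a union of open simplices, so $\bar A_i=A_i\cup\partial\sigma_i$ is a connected subcomplex. Put $X_0=J$ and $X_i=X_{i-1}\cup\bar A_i$, so that $X_N=S^n$ by Step 3. The set $A_i$ is disjoint from $J$ and from $\bar A_j\subset A_j\cup J$ for $j\ne i$, so $X_{i-1}\cap\bar A_i=\partial\sigma_i\cong S^{n-1}$, which is simply connected because $n\ge3$. Van Kampen's theorem for a union of two connected subcomplexes with simply connected intersection gives $\pi_1(X_i)\cong\pi_1(X_{i-1})*\pi_1(\bar A_i)$. Hence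
\[
1=\pi_1(S^n)\cong\pi_1(J)*\pi_1(\bar A_1)*\dots*\pi_1(\bar A_N),
\]
and $\pi_1(J)=1$. But $S$ is obtained from $J$ by attaching cells of dimension $n\ge3$, so $\pi_1(J)\cong\pi_1(\Sigma)\ne1$, a contradiction.
\end{proof}

\subsection{Contractible manifolds with non-simply-connected boundary}

It remains to find $W$. For $d\ge5$ we take the complement of a neighborhood of a $2$-complex $P$ in $S^d$. Duality makes the complement acyclic if $P$ is acyclic; the high codimension makes the complement simply connected and at the same time transfers $\pi_1(P)$ to the boundary. So we need an acyclic $2$-complex with nontrivial fundamental group. Two standard facts are used.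
\begin{itemize}
\item \emph{Regular neighborhoods.} A compact polyhedron $P\subset S^d$ of dimension less than $d$ has a neighborhood $R$ such that $R$ and $W=\overline{S^d\setminus R}$ are compact PL $d$-manifolds with common boundary, $R$ deformation retracts to $P$, and $R\setminus P\cong\partial R\times[0,1)$.
\item \emph{General position.} Let $V$ be a connected PL $d$-manifold without boundary and $P\subset V$ a compact polyhedron of dimension $p$. A map of a $j$-disk into $V$ whose boundary misses $P$ can be pushed off $P$, keeping the boundary fixed, if $j+p<d$. Thus if $2+p<d$, then $V\setminus P$ is connected and $\pi_1(V\setminus P)\to\pi_1(V)$ is onto (take $j=1$) and injective (take $j=2$).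
\end{itemize}

\begin{lemma}\label{lem:W}
For every $d\ge4$ there is a compact contractible PL $d$-manifold $W\subset\mathbb{R}^d$ such that $\Sigma=\partial W$ is a homology $(d-1)$-sphere with $\pi_1(\Sigma)\ne1$.
\end{lemma}

\begin{proof}
Let $W\subset\mathbb{R}^d$ be any compact contractible PL $d$-manifold. By Lefschetz duality $H_{i+1}(W,\partial W)\cong H^{d-i-1}(W)$, which is $0$ for $i<d-1$, is $\mathbb{Z}$ for $i=d-1$, and is $0$ for $i>d-1$. The exact sequence of the pair gives $\tilde H_i(\partial W)\cong H_{i+1}(W,\partial W)$. So $\partial W$ is automatically a homology $(d-1)$-sphere, and we only have to arrange $\pi_1(\partial W)\ne1$.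

\emph{Case $d\ge5$.} Let $P$ be a simplicial $2$-complex homeomorphic to the presentation complex of
\[
\langle a,b\mid a^3=b^5,\ b^5=(ab)^2\rangle,
\]
which has one $0$-cell, two $1$-cells and two $2$-cells. In $H_1(P)$ the relations read $3a=5b=2a+2b$. From $3a=2a+2b$ we get $a=2b$, then $5b=2a+2b=6b$, so $b=0$ and $a=0$. Thus $H_1(P)=0$. Since $\chi(P)=1-2+2=1$, the group $H_2(P)$ has rank $0$, and it is free as a subgroup of the group of $2$-chains. So $P$ is acyclic. To see that $\pi_1(P)\ne1$, consider in $A_5$ the permutations $b=(1\,2\,3\,4\,5)$, $u=(1\,2)(3\,4)$ and $a=ub^{-1}$, where $b^{-1}$ is applied first. Then $a$ sends $1\mapsto5\mapsto5$, $5\mapsto4\mapsto3$, $3\mapsto2\mapsto1$, $2\mapsto1\mapsto2$, $4\mapsto3\mapsto4$, so $a=(1\,5\,3)$, and $ab=u$. Hence $a^3=b^5=(ab)^2=1$, and $\pi_1(P)$ has a nontrivial homomorphic image in $A_5$.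

Two disjoint faces of $P$ have at most $6\le d+1$ vertices together, so placing the vertices in general position in a facet of $S^d$ embeds $P$ linearly. Let $R$ be a regular neighborhood of $P$ and $W=\overline{S^d\setminus R}$. The set $S^d\setminus P$ is $W$ with the collar $R\setminus P$ attached, so $W\simeq S^d\setminus P$. As $2+2<d$, general position in $V=S^d$ shows that $W$ is connected and simply connected. Alexander duality gives $\tilde H_i(W)\cong\tilde H^{d-i-1}(P)=0$ for all $i$. By the Hurewicz theorem all homotopy groups of $W$ vanish, and by Whitehead's theorem the polyhedron $W$ is contractible. Further, $\partial W=\partial R\simeq\operatorname{int}R\setminus P$, and general position in $V=\operatorname{int}R$ gives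
\[
\pi_1(\partial W)\cong\pi_1(\operatorname{int}R\setminus P)\cong\pi_1(\operatorname{int}R)\cong\pi_1(P)\ne1 .
\]
Removing from $S^d$ a point of $\operatorname{int}R$ puts $W$ into $\mathbb{R}^d$ by (PL3).

\emph{Case $d=4$.} Here $2+2<d$ fails and we use a theorem of Mazur \cite{Mazur}: there is a compact contractible PL $4$-manifold $W$ with $\pi_1(\partial W)\ne1$ such that $W\times[0,1]$ is a PL $5$-ball. Then $W\times\{0\}$ is a PL $4$-manifold in $\partial(W\times[0,1])\cong S^4$, and we remove a point of $\operatorname{int}W\times\{1\}$.
\end{proof}

The case $d\ge5$ does not use \cite{Mazur} and already answers the Question.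

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $W$ and $\Sigma$ be as in Lemma~\ref{lem:W}, put $n=d-1\ge3$, let $S$ be a triangulation of the PL manifold $\Sigma$ and $J$ its $(n-1)$-skeleton. The cones $c*S$ and $c*J$ have dimensions $d$ and $d-1$. By Lemma~\ref{lem:cone-rep}, $\operatorname{sd}^m(c*S)$ is $d$-representable, and by Lemma~\ref{lem:full} so is $\operatorname{sd}^m(c*J)$ for every $m\ge1$. If $c*J$ were PL embeddable into $\mathbb{R}^d$, then $J$ would PL embed into $S^n$ by Lemma~\ref{lem:link}, contrary to Lemma~\ref{lem:skeleton}. So $c*J$ is not PL embeddable into $\mathbb{R}^d$, and neither is $c*S\supset c*J$.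
\end{proof}

\begin{remark}
For $d\le3$ the construction yields nothing. The boundary of $W$ is then a homology sphere of dimension at most $2$, hence a PL sphere by the classification of closed manifolds of dimension at most $2$, and $c*S$ is a PL $d$-ball, which embeds into $\mathbb{R}^d$.
\end{remark}

\section{What a good cover forces}\label{sec:forced}

In this section $\{U_\sigma\}_{\sigma\in K}$ is a good cover in $\mathbb{R}^d$ with nerve $\operatorname{sd}K$. We derive two consequences, one homological and one equivariant; the rest of the paper uses the cover only through them and Example~\ref{ex:tripod}.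

\begin{lemma}\label{lem:homology}
If $\operatorname{sd}K$ is $d$-representable, then $H_i(A)=0$ for every subcomplex $A\subset K$, every $i\ge d$ and any coefficients. In particular $\dim K\le d$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:full} the sets $U_\sigma$, $\sigma\in A$, form a good cover with nerve $\operatorname{sd}A$, so by the nerve theorem $O_A=\bigcup_{\sigma\in A}U_\sigma\simeq|A|$. Each component of $O_A$ is a connected noncompact $d$-manifold, and the homology of such a manifold vanishes in degrees $i\ge d$. If $\dim K>d$, then $K$ contains a $(d+1)$-simplex, whose boundary $A$ has $H_d(A)\ne0$.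
\end{proof}

Next we want a map $|K|\to\mathbb{R}^d$. Contractibility allows us to extend maps over simplices one at a time, but gives no control over self-intersections inside a set $U_\sigma$. What survives is that disjoint faces stay apart. To have a single contractible target for each simplex, we subdivide once more.

\begin{lemma}\label{lem:almost}
If $\operatorname{sd}K$ is $d$-representable, then there is a continuous map $f\colon|K|\to\mathbb{R}^d$ with $f(\sigma)\cap f(\sigma')=\emptyset$ for all disjoint faces $\sigma,\sigma'$ of $K$.
\end{lemma}

\begin{proof}
Let $L=\operatorname{sd}K$. For $\tau\in L$ put $U_\tau=\bigcap_{\rho\in\tau}U_\rho$; this set is contractible, and $U_{\tau'}\subset U_\tau$ when $\tau\subset\tau'$. A simplex of $\operatorname{sd}L$ is a chain $\tau_0\subsetneq\dots\subsetneq\tau_m$ of faces of $L$. We define $f$ on $|\operatorname{sd}L|=|K|$ skeleton by skeleton so that each such simplex is mapped into $U_{\tau_0}$. For $m=0$ choose any point of $U_{\tau_0}$. For $m>0$, a proper face of the simplex is a subchain with smallest element $\tau_j\supset\tau_0$, and it is already mapped into $U_{\tau_j}\subset U_{\tau_0}$. Since $U_{\tau_0}$ is contractible, the map from the boundary sphere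 extends over the simplex with values in $U_{\tau_0}$.

A face $\sigma$ of $K$ is a union of simplices $\tau_0\subsetneq\dots\subsetneq\tau_m$ in which $\tau_0$ is a chain of faces of $\sigma$, and $U_{\tau_0}\subset U_\rho$ for each $\rho\in\tau_0$. Hence $f(\sigma)\subset\bigcup_{\rho\subseteq\sigma}U_\rho$. If $\sigma\cap\sigma'=\emptyset$, then faces $\rho\subseteq\sigma$ and $\rho'\subseteq\sigma'$ are nonempty and disjoint, hence incomparable, and $U_\rho\cap U_{\rho'}=\emptyset$.
\end{proof}

The space that records such a map is the \emph{deleted product}
\[
\tilde K=\bigcup\{\sigma\times\tau:\ \sigma,\tau\in K,\ \sigma\cap\tau=\emptyset\}\subset|K|\times|K|,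
\]
a cell complex with cells $\sigma\times\tau$. The group $\mathbb{Z}_2$ acts on $\tilde K$ by $(x,y)\mapsto(y,x)$, freely permuting the cells, and on $S^{d-1}$ (here the unit sphere) and $\mathbb{R}^d\setminus0$ by $z\mapsto-z$. A \emph{$\mathbb{Z}_2$-map} is a continuous map that commutes with the actions. For the tripod of Example~\ref{ex:tripod} the edge path
\[
(w_1,v),\ (w_1,w_2),\ (v,w_2),\ (w_3,w_2),\ (w_3,v),\ (w_3,w_1),\ (v,w_1)
\]
in $\tilde K$ joins a point to its image under the swap, so there is no $\mathbb{Z}_2$-map $\tilde K\to S^0$.

The deleted product depends on the triangulation, while in Section~\ref{sec:plane} we must exclude subsets of $|K|$ that are not subcomplexes. The second part of the next lemma removes this dependence.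

\begin{lemma}\label{lem:deleted}
Let $\operatorname{sd}K$ be $d$-representable. Then there is a $\mathbb{Z}_2$-map $\tilde K\to S^{d-1}$. Moreover, if $G$ is a complex and $|G|$ is homeomorphic to a subset of $|K|$, then there is a $\mathbb{Z}_2$-map $\tilde G\to S^{d-1}$.
\end{lemma}

\begin{proof}
With $f$ from Lemma~\ref{lem:almost}, the formula $(x,y)\mapsto(f(x)-f(y))/|f(x)-f(y)|$ defines a $\mathbb{Z}_2$-map $\tilde K\to S^{d-1}$.

Let $D(K)=\{(x,y)\in|K|^2:x\ne y\}$ with the swap action. For $(x,y)\in D(K)$ consider the vectors $p=((x_v-y_v)^+)_v$ and $p'=((y_v-x_v)^+)_v$, where $z^+=\max(z,0)$. The coordinates of $x-y$ sum to $0$ and are not all $0$, so $p\ne0$ and $p'\ne0$. The supports of $p$ and $p'$ are disjoint and are contained in the carriers of $x$ and $y$, respectively. Dividing $p$ and $p'$ by their coordinate sums therefore gives a point of $\tilde K$, and this defines a $\mathbb{Z}_2$-map $D(K)\to\tilde K$. An embedding $j\colon|G|\to|K|$ gives the $\mathbb{Z}_2$-map $j\times j\colon\tilde G\to D(K)$. Compose $\tilde G\to D(K)\to\tilde K\to S^{d-1}$.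
\end{proof}

In large codimension the equivariant map suffices, by the following theorem of Weber. (Since there are $\mathbb{Z}_2$-maps $\tilde K\subset D(K)\to\tilde K$, it can be stated equally with $D(K)$ in place of $\tilde K$.)

\begin{theorem}[Weber \cite{Weber}]\label{thm:weber}
Let $K$ be a finite complex with $2d\ge3(\dim K+1)$. If there is a $\mathbb{Z}_2$-map $\tilde K\to S^{d-1}$, then $K$ is PL embeddable into $\mathbb{R}^d$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
One implication is part (a). If $\operatorname{sd}K$ is $d$-representable and $2d\ge3(\dim K+1)$, then Lemma~\ref{lem:deleted} and Theorem~\ref{thm:weber} show that $K$ is PL embeddable. If $\dim K>d$, then $\operatorname{sd}K$ is not $d$-representable by Lemma~\ref{lem:homology}, and so $K$ is not PL embeddable by part (a).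
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b) for $d=1$]
One implication is part (a). Let $\operatorname{sd}K$ be $1$-representable. By Lemma~\ref{lem:homology}, $K$ is a graph, and it has no cycle $A$, since $H_1(A)\ne0$. By Lemma~\ref{lem:full} and Example~\ref{ex:tripod} it contains no tripod, so all degrees are at most $2$. Hence $K$ is a disjoint union of paths and points, which embeds linearly into $\mathbb{R}$.
\end{proof}

\section{The plane}\label{sec:plane}

For $d=2$ we show that the equivariant map excludes three small subspaces, and then that a $2$-complex without them and without $2$-cycles embeds. Two of the subspaces are the Kuratowski graphs $K_5$ and $K_{3,3}$. The third is the \emph{umbrella} $\Upsilon$, the complex with triangles $oab$, $obc$, $oca$ and one more edge $od$; it is a disk with a segment attached at an interior point.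

\subsection{A parity obstruction}

\begin{lemma}\label{lem:parity}
For $G\in\{K_5,K_{3,3},\Upsilon\}$ there is no $\mathbb{Z}_2$-map $\tilde G\to S^1$.
\end{lemma}

The idea is to attach to every $\mathbb{Z}_2$-map defined on the $1$-skeleton of $\tilde G$ a number mod $2$ that vanishes if the map extends, does not depend on the map, and counts crossings when the map comes from a drawing of $G$.

\begin{proof}
Write $\{\sigma,\tau\}$ for the orbit of the cell $\sigma\times\tau$. The orbits of $1$-cells have the form $\{\text{vertex},\text{edge}\}$, and those of $2$-cells have the form $\{\text{edge},\text{edge}\}$ or $\{\text{vertex},\text{triangle}\}$.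

\emph{Step 1: every $1$-cell of $\tilde G$ lies in exactly two $2$-cells.} The $2$-cells containing $v\times\varepsilon$ are the cells $v\times t$ with $t$ a triangle, $\varepsilon\subset t$, $v\notin t$, and the cells $\varepsilon'\times\varepsilon$ with $\varepsilon'$ an edge, $v\in\varepsilon'$, $\varepsilon'\cap\varepsilon=\emptyset$. In $K_5$ the edge $\varepsilon'$ joins $v$ to one of the two vertices outside $\varepsilon\cup\{v\}$. In $K_{3,3}$ it joins $v$ to one of the two vertices of the opposite class that are not in $\varepsilon$. In $\Upsilon$, up to permutations of $a,b,c$, there are six types of $1$-cells: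
\begin{center}
\begin{tabular}{c|cccccc}
$\{v,\varepsilon\}$ & $\{o,ab\}$ & $\{d,ab\}$ & $\{d,oa\}$ & $\{c,ab\}$ & $\{b,oa\}$ & $\{a,od\}$\\ \hline
triangles $t$ & none & $oab$ & $oab,\ oca$ & $oab$ & $oca$ & none\\
edges $\varepsilon'$ & $oc,\ od$ & $od$ & none & $oc$ & $bc$ & $ab,\ ca$
\end{tabular}
\end{center}
Each column has two entries. No $2$-cell $\sigma\times\tau$ contains both $v\times\varepsilon$ and $\varepsilon\times v$, as $v$ would lie in $\sigma\cap\tau$. Hence every orbit of $1$-cells lies in the boundary of exactly two orbits of $2$-cells.

\emph{Step 2: the invariant.} For a path $\gamma$ in $\mathbb{R}^2\setminus0$ let $\theta(\gamma)$ be the total change of the argument along $\gamma$, divided by $2\pi$. It is additive under concatenation, changes sign under reversal, satisfies $\theta(-\gamma)=\theta(\gamma)$ for the antipodal path, and for a loop it is the winding number about $0$, an integer invariant under homotopy. Let $h$ be a $\mathbb{Z}_2$-map from the $1$-skeleton of $\tilde G$ to $\mathbb{R}^2\setminus0$. For a $2$-cell $e$ let $o_h(e)\in\mathbb{Z}_2$ be the winding number of $h|_{\partial e}$ mod $2$. It does not depend on the orientation of $\partial e$ and, since the swap replaces $h$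 by $-h$, it depends only on the orbit of $e$. Let $o(h)$ be the sum of $o_h(e)$ over all orbits of $2$-cells. If $h$ extends to a map $\tilde G\to\mathbb{R}^2\setminus0$, then each loop $h|_{\partial e}$ is null-homotopic and $o(h)=0$.

\emph{Step 3: $o(h)$ does not depend on $h$.} Let $h,g$ be two such maps. In each orbit of $0$-cells choose a representative $z$ and a path in $\mathbb{R}^2\setminus0$ from $g(z)$ to $h(z)$, and use the antipodal path for the other cell of the orbit. Extend this homotopy over one $1$-cell in each orbit, and over the other by symmetry. This deforms $g$ through $\mathbb{Z}_2$-maps without changing $o_g$, so we may assume that $g=h$ on $0$-cells. For a $1$-cell $\kappa$, the paths $h|_\kappa$ and $g|_\kappa$ have the same ends, so $\theta(h|_\kappa)-\theta(g|_\kappa)$ is an integer; let $\delta(\kappa)$ be its class mod $2$, which depends only on the orbit of $\kappa$. By additivity $o_h(e)-o_g(e)=\sum_{\kappa\subset\partial e}\delta(\kappa)$. Summing over the orbits of $2$-cells, each orbit of $1$-cells contributes twice by Step 1, so $o(h)=o(g)$.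

\emph{Step 4: $o(h)=1$ for one $h$.} Let $f\colon|G|\to\mathbb{R}^2$ be affine on each simplex, injective on vertices, with no three vertices mapped to a line, and let $h(x,y)=f(x)-f(y)$. On the $1$-skeleton $h\ne0$, since the image of a vertex does not lie on the image of a disjoint edge. On a $2$-cell $e=\sigma\times\tau$ the same formula is affine. If $f(\sigma)\cap f(\tau)=\emptyset$, it misses $0$ and $o_h(e)=0$. Otherwise two segments cross at an interior point, or a point lies in the interior of a triangle; then $h$ maps $e$ isomorphically onto a parallelogram or a triangle with $0$ in its interior, and $o_h(e)=1$. So $o(h)$ is the parity of the number of unordered pairs $\{\sigma,\tau\}$ as above with $f(\sigma)\cap f(\tau)\ne\emptyset$.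

For $K_5$ take the vertices of a convex pentagon: each set of four vertices gives one crossing, $5$ in total. For $K_{3,3}$ take a convex hexagon with its three long diagonals, the classes being alternate vertices: the sides cross nothing and the diagonals cross pairwise, which gives $3$. For $\Upsilon$ put $o$ inside the triangle $abc$ and $d$ outside, so that the segment $od$ leaves the triangle through the side $ab$. The disk is embedded, so pairs inside the disk contribute $0$; the point $d$ lies in none of the three triangles; and $od$ crosses $ab$ but not $bc$ or $ca$. The total is $1$.

By Steps 3 and 4, $o(h)=1$ for all $h$, and by Step 2 no $h$ extends to $\tilde G$.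
\end{proof}

\subsection{Planarity of $2$-complexes}

\begin{proposition}\label{prop:planar}
Let $K$ be a complex with $\dim K\le2$ and $H_2(K;\mathbb{Z}_2)=0$ such that $|K|$ contains no subset homeomorphic to $K_5$, $K_{3,3}$ or $\Upsilon$. Then $K$ is PL embeddable into $\mathbb{R}^2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b) for $d=2$]
One implication is part (a). If $\operatorname{sd}K$ is $2$-representable, then Lemma~\ref{lem:homology} gives the first two hypotheses of Proposition~\ref{prop:planar}, and Lemmas~\ref{lem:deleted} and~\ref{lem:parity} give the third.
\end{proof}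

The plan for Proposition~\ref{prop:planar} is to draw a graph contained in $|K|$ by Kuratowski's theorem and to fill in triangles. Two things can go wrong. The boundary of a triangle need not bound a face of the drawing; this is excluded by Whitney's theorem when the graph is $3$-connected, so we first cut $K$ into surfaces, whose triangulations have $3$-connected $1$-skeleta. Second, other parts of $K$ may be drawn inside the faces that we want to fill: think of a triangulated disk with a segment attached at a boundary vertex and drawn inside an adjacent triangle. Such parts are moved into the holes of the surface. We use the following standard facts. A graph is \emph{$3$-connected} if it has at least four vertices and remains connected after deleting any one or two vertices. The \emph{faces} of a graph embedded in $S^2$ are the components of its complement.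
\begin{itemize}
\item \emph{Kuratowski's theorem.} A finite graph containing no subdivision of $K_5$ or $K_{3,3}$ has an embedding into $S^2$, which can be chosen PL.
\item \emph{Whitney's theorem.} In an embedding of a $3$-connected graph into $S^2$ every face is bounded by a cycle, different faces are bounded by different cycles, and the set of these \emph{facial cycles} is the same for all embeddings.
\item \emph{PL Schoenflies theorem.} The closures of the two components of the complement of a PL simple closed curve in $S^2$ are PL disks.
\item \emph{Classification of surfaces.} A compact connected PL surface with nonempty boundary either is a \emph{sphere with holes} (capping its boundary circles with disks gives a PL $2$-sphere) or contains a M\"obius band or a torus with one hole.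
\end{itemize}
For the rest of the section $K$ satisfies the hypotheses of Proposition~\ref{prop:planar}.

\subsection{Cutting $K$ into surfaces and a graph}

No edge of $K$ lies in three triangles: a small disk around its midpoint in two of them, together with a segment from the midpoint into the third, would be an umbrella. The degree of $w$ in the graph $\operatorname{lk}(v,K)$ is the number of triangles containing $vw$, so the components of $\operatorname{lk}(v,K)$ are points, arcs (paths with at least one edge) and cycles. If a component $Z$ is a cycle, it is the whole link, since for a further vertex $w$ of the link the disk $v*Z$ and the edge $vw$ would form an umbrella. Call $v$ \emph{interior} if its link is a cycle, and \emph{non-interior} otherwise; in the latter case the link is a possibly empty disjoint union of points and arcs. An edge is \emph{free} if it lies in no triangle; its ends have an isolated point in their links, so they are non-interior.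

The union of the triangles of $K$ can fail to be a surface only at non-interior vertices, so we cut these off. Let
\[
M=\{x\in\textstyle\bigcup\text{triangles of }K:\ x_v\le\tfrac23\text{ for all non-interior }v\}.
\]
This is a compact PL surface. Indeed, let $x\in M$; the equality $x_v=\frac23$ holds for at most one $v$. If it holds for no non-interior $v$, then near $x$ the set $M$ coincides with the union of the triangles, and $x$ lies in an open triangle, in an open edge contained in two triangles, at an interior vertex (a disk neighborhood in these three cases), or in an open edge contained in one triangle (a half-disk). If $x_v=\frac23$ with $v$ non-interior, then a neighborhood of $x$ in $M$ is a half-disk when $x$ is in an open triangle, two quarter-disks glued along the edge when $x$ is in an edge contained in two triangles, and one quarter-disk when the edge is contained in one triangle; each of these is a PL disk with $x$ on its boundary, so $x\in\partial M$.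

For a non-interior vertex $v$ and an arc component $\beta$ of its link, let $\alpha=\{\frac23v+\frac13y:y\in\beta\}$, an arc in $\partial M$. These arcs are pairwise disjoint: arcs at different vertices because $x_v=x_w=\frac23$ is impossible, arcs at the same vertex because the components $\beta$ are disjoint. The cone $v*\alpha=\{x\in v*\beta:x_v\ge\frac23\}$ meets $M$ in $\alpha$, and $|K|$ is the union of $M$, the cones $v*\alpha$, the free edges and the isolated vertices. Choose a point $m_\alpha$ in the interior of each $\alpha$ and call the segment $[v,m_\alpha]$ a \emph{leg}. Let $\Lambda$ be the graph formed by the non-interior vertices, the free edges and the legs, and put $K'=M\cup\Lambda\subset|K|$; see Figure~\ref{fig:legs}. Then $M\cap\Lambda$ is the finite set of points $m_\alpha\in\partial M$.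

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \s in {1,-1}{
\begin{scope}[xscale=\s]
\filldraw[fill=gray!30] (0,0)--(-3,1.5)--(-3,-1.5)--cycle;
\fill (-3,1.5) circle (2pt) (-3,-1.5) circle (2pt);
\end{scope}
\begin{scope}[xshift=8.5cm,xscale=\s]
\filldraw[fill=gray!30] (-1,0.5)--(-2,1)--(-3,0.5)--(-3,-0.5)--(-2,-1)--(-1,-0.5)--cycle;
\draw[thick] (0,0)--(-1,0) (-3,1.5)--(-2.5,0.75) (-3,-1.5)--(-2.5,-0.75);
\fill (-3,1.5) circle (2pt) (-3,-1.5) circle (2pt);
\end{scope}}
\draw[thick] (0,0)--(0,1.8) (8.5,0)--(8.5,1.8);
\fill (0,0) circle (2pt) (0,1.8) circle (2pt) (8.5,0) circle (2pt) (8.5,1.8) circle (2pt);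
\node at (0,-1.6) {$K$};
\node at (8.5,-1.6) {$K'$};
\end{tikzpicture}
\caption{Left: a complex $K$ made of two triangles and a free edge with a common vertex; all six vertices are non-interior. Right: the subset $K'=M\cup\Lambda$. The surface $M$ (shaded) is obtained by cutting off the corners, and the graph $\Lambda$ (thick) consists of the vertices, the free edge and one leg for each removed corner.}\label{fig:legs}
\end{figure}

\begin{lemma}\label{lem:thicken}
If $K'$ PL embeds into $\mathbb{R}^2$, then so does $K$.
\end{lemma}

\begin{proof}
Let $\varphi\colon K'\to\mathbb{R}^2$ be a PL embedding. We thicken each leg to a thin copy of its cone. Fix a leg $\ell=[v,m]$, $m=m_\alpha$. In a small square centered at any point $p$, the polyhedron $\varphi(K')$ is a cone with apex $p$, and along the polygonal arc $\varphi(\ell)$ there are three pictures. At an interior point of $\varphi(\ell)$ the cone consists of two segments of $\varphi(\ell)$, because no other part of $K'$ comes near the interior of $\ell$. At $\varphi(v)$ it consists of one segment for each edge of $\Lambda$ at $v$. At $\varphi(m)$ it consists of a sector belonging to $\varphi(M)$, which is a cone over an arc since $m\in\partial M$, and of the last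 segment of $\varphi(\ell)$, which runs in the complementary sector; the two sides of the sectors form $\varphi(\alpha')$ for a small arc $\alpha'\subset\alpha$ around $m$. Let $D_\alpha$ be the union of a thin triangle with apex $\varphi(v)$ around the beginning of $\varphi(\ell)$, a thin polygonal strip around the middle part of $\varphi(\ell)$, and the closed complementary sector in the small square at $\varphi(m)$. If all squares, triangles and strips are small enough, then each $D_\alpha$ is a PL disk with $\varphi(v)$ and $\varphi(\alpha')$ on its boundary, $D_\alpha\cap\varphi(K')=\varphi(\ell\cup\alpha')$, and two such disks meet at most in a common apex $\varphi(v)$.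

Let $K_{\mathrm{thin}}\subset|K|$ be the union of $K'$ and the cones $v*\alpha'$, each of which contains its leg. By (PL2) there are PL homeomorphisms $v*\alpha'\to D_\alpha$ that agree with $\varphi$ on $v$ and $\alpha'$. Together with $\varphi$ on $M$, on the free edges and on the isolated vertices, they define a PL embedding of $K_{\mathrm{thin}}$.

It remains to see that $|K|$ is PL homeomorphic to $K_{\mathrm{thin}}$. Choose disjoint PL disks $E_\alpha\subset M$, thin neighborhoods of the arcs $\alpha$, such that $E_\alpha\cap\partial M$ is an arc containing $\alpha$ in its interior. Take a PL homeomorphism of $\partial E_\alpha$ that maps the arc $E_\alpha\cap\partial M$ to itself, fixes its ends, carries $\alpha$ onto $\alpha'$, and is the identity on the rest of $\partial E_\alpha$. Extend it over $E_\alpha$ by (PL2) and by the identity over the rest of $M$. This PL homeomorphism of $M$ extends conically to $v*\alpha\to v*\alpha'$ and by the identity to the free edges and isolated vertices.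
\end{proof}

Let $M_1,\dots,M_p$ be the components of $M$.

\begin{lemma}\label{lem:holes}
Each $N=M_i$ has nonempty boundary and is a sphere with holes.
\end{lemma}

\begin{proof}
Suppose that $\partial N=\emptyset$. For a triangle $t$ of $K$ the set $t\cap M$ is convex and nonempty, so it lies in one component. If $t\cap M\subset N$, then all vertices of $t$ are interior and each edge of $t$ lies in two triangles, since otherwise $t\cap M$ would contain points of $\partial M$. So $t\subset N$, and the triangles adjacent to $t$ along its edges also lie in $N$. The sum of the triangles contained in $N$ is a nonzero mod $2$ cycle. As $K$ has no $3$-simplices, this contradicts $H_2(K;\mathbb{Z}_2)=0$.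

By the classification of surfaces it suffices to find $K_{3,3}$, a hexagon with its three long diagonals, in a M\"obius band and in a torus with one hole. In the M\"obius band, an interval bundle over a circle, the boundary circle covers the base twice, so the ends of three fibers lie on it in the cyclic order $z_1,z_2,z_3,z_1',z_2',z_3'$; the boundary circle is the hexagon and the fibers are the diagonals. The torus with one hole is a disk with two bands attached along arcs in the cyclic order $A,B,A',B'$. Take points $z_1\in A$, $z_2\in B$, $z_3$ between $B$ and $A'$, $z_1'\in A'$, $z_2'\in B'$, $z_3'$ between $B'$ and $A$; the boundary of the disk is the hexagon, two diagonals run through the bands and $z_3z_3'$ runs inside the disk.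
\end{proof}

For each component $N$ take a triangulation having all points $m_\alpha\in N$ as vertices, let $T_N$ be its barycentric subdivision and $\Gamma_N$ the $1$-skeleton of $T_N$. The subdivision has two effects: $\partial N$ is a full subcomplex of $T_N$, and each triangle of $T_N$ contains exactly one vertex of the original triangulation, hence at most one point $m_\alpha$.

\begin{lemma}\label{lem:3conn}
The graph $\Gamma_N$ is $3$-connected.
\end{lemma}

\begin{proof}
A boundary circle has at least three vertices, and by fullness every triangle has a vertex outside $\partial N$, so there are at least four vertices. Links in $T_N$ are cycles (for vertices outside $\partial N$) or arcs (for vertices in $\partial N$). Let $x\ne y$ be vertices and take a path in the connected graph $\Gamma_N$ between two other vertices. It suffices to bypass, in $\Gamma_N-\{x,y\}$, each maximal subpath with vertices in $\{x,y\}$. (To delete one vertex $x$, argue as in the first case.)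

If $x,y$ are not adjacent, such a subpath is a single vertex, say $x$; the vertices before and after it lie in $\operatorname{lk}x$, which is connected and contains neither $x$ nor $y$.

If $x,y$ are adjacent, the vertices before and after the subpath lie in $C=(\operatorname{lk}x-y)\cup(\operatorname{lk}y-x)$, and we show that $C$ is connected. The neighbors of $y$ in $\operatorname{lk}x$ are the third vertices of the triangles on $xy$, and so are the neighbors of $x$ in $\operatorname{lk}y$. Since links are connected, every component of $\operatorname{lk}x-y$ and of $\operatorname{lk}y-x$ contains such a third vertex. If $xy$ lies in one triangle, there is one third vertex and $C$ is connected. If $xy$ lies in two triangles, with third vertices $z,z'$, then $xy\not\subset\partial N$, so by fullness one of $x,y$, say $y$, is not in $\partial N$. Then $\operatorname{lk}y-x$ is a cycle minus a vertex, which is connected and contains $z$ and $z'$; so $C$ is connected.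
\end{proof}

\subsection{Filling in the surfaces}

\begin{lemma}\label{lem:fill}
The polyhedron $K'$ PL embeds into $\mathbb{R}^2$.
\end{lemma}

\begin{proof}
For $0\le i\le p$ let
\[
X_i=\Lambda\cup M_1\cup\dots\cup M_i\cup\Gamma_{M_{i+1}}\cup\dots\cup\Gamma_{M_p}.
\]
We show by induction that $X_i$ PL embeds into $S^2$. The set $X_0$ is a finite graph contained in $|K|$, so it contains no subdivision of $K_5$ or $K_{3,3}$, and Kuratowski's theorem applies.

Let $\varphi\colon X_{i-1}\to S^2$ be a PL embedding, and write $N=M_i$, $T=T_N$, $\Gamma=\Gamma_N$. Let $Y$ be the union of $\Lambda$, the surfaces $M_j$ with $j<i$ and the graphs $\Gamma_{M_j}$ with $j>i$. Then $X_{i-1}=\Gamma\cup Y$, and $\Gamma\cap Y$ is the set of points $m_\alpha\in\partial N$.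

\emph{The faces of $\varphi(\Gamma)$.} By Lemma~\ref{lem:holes}, capping the boundary circles of $N$ embeds $\Gamma$ into a sphere, with facial cycles $\partial t$ ($t$ a triangle of $T$) and the boundary circles $C$ of $N$. By Lemma~\ref{lem:3conn} and Whitney's theorem, $\varphi(\Gamma)$ has one face $F_t$ bounded by $\varphi(\partial t)$ for each $t$, one face $H_C$ bounded by $\varphi(C)$ for each $C$, and no other faces. The closures $\bar F_t$ and $\bar H_C$ are PL disks by the Schoenflies theorem.

\emph{Free room in the holes.} Triangulate $S^2$ so that $\varphi(\Gamma)$, $\varphi(Y)$ and the points $\varphi(m_\alpha)$ underlie subcomplexes. Then $\bar H_C$ is a subcomplex, and each edge $\eta$ of this triangulation on $\varphi(C)$ lies in a triangle $s\subset\bar H_C$. The interior of $s$ lies in $H_C$, so it misses $\varphi(\Gamma)$. It also misses $\varphi(Y)$: otherwise $s\subset\varphi(Y)$, and the finite set $\varphi(Y)\cap\varphi(\Gamma)$ would contain $\eta$. Call such $s$ a \emph{free triangle}. Free triangles exist because $\partial N\ne\emptyset$, and every point $\varphi(m_\alpha)$, $m_\alpha\in N$, is a vertex of a free triangle.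

For each triangle $t$ of $T$ let $\mu_t$ be the set of points $m_\alpha$ in $t$, which is empty or a single vertex of $t$. If $\mu_t=\{m\}$, let $D_t$ be a small triangle with vertex $\varphi(m)$ that lies, apart from this vertex, in the interior of a free triangle at $\varphi(m)$. If $\mu_t=\emptyset$, let $D_t$ be a small triangle in the interior of some free triangle. There are finitely many $t$, so using disjoint angles at each $\varphi(m)$ and taking the $D_t$ small, we can make the sets $D_t\setminus\varphi(\mu_t)$ pairwise disjoint. They are disjoint from $\varphi(X_{i-1})$ and lie in $\bigcup_CH_C$.

\emph{Emptying the faces $F_t$.} By (PL2) there is a PL homeomorphism $\psi_t\colon\bar F_t\to D_t$ fixing $\varphi(\mu_t)$. The polyhedron $X_{i-1}$ is the union of the compact polyhedra $\Gamma$, $Y_t=Y\cap\varphi^{-1}(\bar F_t)$ and $Y_C=Y\cap\varphi^{-1}(\bar H_C)$. Define $\varphi'=\psi_t\circ\varphi$ on $Y_t$ and $\varphi'=\varphi$ on $\Gamma$ and on the $Y_C$. A point of $Y_t$ that lies in another piece is mapped by $\varphi$ into $\varphi(\partial t)$, so it lies in $Y\cap\partial t=\mu_t$, where $\psi_t\circ\varphi=\varphi$. Hence $\varphi'$ is a well-defined PL map. It is injective: it maps the sets $Y_t\setminus\mu_t$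 injectively into the pairwise disjoint sets $D_t\setminus\varphi(\mu_t)$, which miss $\varphi(X_{i-1})$, and it agrees with $\varphi$ at all other points. Its image lies in $\varphi(\Gamma)\cup\bigcup_CH_C$ and so is disjoint from every $F_t$. By (PL2) the map $\varphi|_{\partial t}$ extends to a PL homeomorphism $t\to\bar F_t$. These extensions and $\varphi'$ define a PL embedding of $X_i=X_{i-1}\cup N$.

Thus $X_p=K'$ PL embeds into $S^2$. The embedding is not onto. Otherwise $H_2(K';\mathbb{Z}_2)\ne0$; but in a subdivision of $K$ having $K'$ as a subcomplex there are no $3$-simplices, so a nonzero $2$-cycle of $K'$ gives a nonzero element of $H_2(K;\mathbb{Z}_2)=0$. Removing a point outside the image and applying (PL3) finishes the proof.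
\end{proof}

Lemmas~\ref{lem:thicken} and~\ref{lem:fill} prove Proposition~\ref{prop:planar}, and with it the last part of Theorem~\ref{thm:positive}.

\begin{remark}
The hypothesis $H_2(K;\mathbb{Z}_2)=0$ in Proposition~\ref{prop:planar} cannot be dropped. The boundary of a tetrahedron does not embed into $\mathbb{R}^2$, yet it contains no copy of $G\in\{K_5,K_{3,3},\Upsilon\}$: such a copy would miss a point of the sphere, giving an embedding $j\colon|G|\to\mathbb{R}^2$ and the $\mathbb{Z}_2$-map $(x,y)\mapsto(j(x)-j(y))/|j(x)-j(y)|$, contrary to Lemma~\ref{lem:parity}.
\end{remark}

\begin{thebibliography}{9}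

\bibitem{Mazur}
B. Mazur, \emph{A note on some contractible 4-manifolds}, Ann. of Math. 73 (1961).

\bibitem{RS}
Rourke and Sanderson, \emph{Introduction to PL Topology}.

\bibitem{TT}
Martin Tancer and Dmitry Tonkonog, \emph{Good covers are algorithmically unrecognizable}, arXiv:1205.6082 (2012).

\bibitem{Weber}
C. Weber, \emph{Plongements de poly\`edres dans le domaine m\'etastable}, Comment. Math. Helv. 42 (1967).

\end{thebibliography}
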